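# A model in which three Borel selection properties hold only for countable sets of reals

## 1. Clopen sequences and the last visit of a point

Let $\mathcal C$ be the set of clopen subsets of the Cantor space $2^\omega$. It is countable, since every clopen set is a finite union of basic sets $[t]=\{x\in2^\omega:t\subseteq x\}$, $t\in 2^{<\omega}$. The proof below turns on a simple object: a sequence $g\in\mathcal C^\omega$ of clopen sets, together with the function
$$\varphi_g(x)=\sup\{l+1:\ x\in g(l)\}\in\omega\cup\{\infty\},\qquad \sup\emptyset=0 .$$
Think of $l$ as time. Then $\varphi_g(x)$ records the last time at which $g$ visits $x$; it is $0$ if $g$ never visits $x$, and $\infty$ if $g$ visits $x$ infinitely often.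

For example, if $g(l)=[0^l{}^\frown 1]$, then $\varphi_g(0^\infty)=0$, and a point that starts with exactly $l$ zeros followed by a $1$ has $\varphi_g(x)=l+1$. If $g(l)=2^\omega$ for all $l$, then $\varphi_g$ is constantly $\infty$.

The level sets are simple:
$$\{x:\varphi_g(x)\le k\}=\{x:\forall l\ge k\ \ x\notin g(l)\}\ \text{ is closed},\qquad \{x:\varphi_g(x)=\infty\}=\bigcap_k\bigcup_{l\ge k}g(l)\ \text{ is } G_\delta .$$
Given a sequence $g_0,g_1,\dots$ of such objects, write $\varphi_n=\varphi_{g_n}$ and put
$$U^n_k=\{x:\varphi_n(x)\le k\}\cup\{x:\varphi_n(x)=\infty\}.\tag{1}$$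
Each $U^n_k$ is the union of a closed set and a $G_\delta$ set, hence $G_\delta$. It increases in $k$, and $\bigcup_kU^n_k=2^\omega$. By construction,
$$x\notin U^n_k\iff k<\varphi_n(x)<\infty.\tag{2}$$

**Definition 1.1.** A *$G_\delta$-matrix* on a space $Z$ is a family $(U^n_k)_{n,k\in\omega}$ of $G_\delta$ subsets of $Z$ with $U^n_k\subseteq U^n_{k+1}$ and $\bigcup_kU^n_k=Z$ for all $n$. A set $X\subseteq Z$ *escapes* the matrix if
$$\forall f\in\omega^\omega\ \exists x\in X\ \forall n\ \ x\notin U^n_{f(n)} .$$

For the matrix (1), escaping means: for every $f$ some $x\in X$ has $f(n)<\varphi_n(x)<\infty$ for all $n$. So the last visits to $x$ must be finite, and late, in all coordinates at once.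

Two examples. On $Z=\omega^\omega$ let $U^n_k=\{x:x(n)\le k\}$. The whole space escapes: given $f$, the point $x=f+1$ avoids every $U^n_{f(n)}$. On the other hand, a countable set $X=\{x_j:j\in\omega\}$ escapes no matrix: choose $f(n)$ so large that $x_0,\dots,x_n\in U^n_{f(n)}$; then every $x_j$ lies in $U^n_{f(n)}$ for all $n\ge j$.

Escaping matrices are the instrument that will show that an uncountable set of reals fails the selection properties of the next section. The plan is to build a model of set theory in which every uncountable set escapes some $G_\delta$-matrix; in the hard case the matrix is (1) for generic sequences $g_n$. We record one lemma now, because it lets us work modulo finite sets.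

**Lemma 1.2.** Let $U^n_k$ be increasing in $k$. If $\forall f\,\exists x\in X\,\forall^\infty n\ x\notin U^n_{f(n)}$, then there is $m$ such that $\forall f\,\exists x\in X\,\forall n\ge m\ x\notin U^n_{f(n)}$. Consequently, if $(U^n_k)$ is a $G_\delta$-matrix, $X$ escapes the $G_\delta$-matrix $(U^{n+m}_k)_{n,k}$.

*Proof.* Suppose no $m$ works. For each $m$ pick $f_m$ such that $\forall x\in X\ \exists n\ge m\ x\in U^n_{f_m(n)}$. Put $f(n)=\max_{m\le n}f_m(n)$. By hypothesis there are $x\in X$ and $m'$ with $x\notin U^n_{f(n)}$ for all $n\ge m'$. For $n\ge m'$ we have $f(n)\ge f_{m'}(n)$, so $U^n_{f_{m'}(n)}\subseteq U^n_{f(n)}$ and $x\notin U^n_{f_{m'}(n)}$. This contradicts the choice of $f_{m'}$. For the last sentence, given $f$, apply the conclusion to any $f'$ with $f'(n+m)=f(n)$. $\square$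

## 2. Borel covers and three selection properties

A *cover* of $X\subseteq\mathbb R$ is a family $\mathcal U$ of subsets of $\mathbb R$ with $X\subseteq\bigcup\mathcal U$ such that **no member of $\mathcal U$ contains $X$**. This nontriviality requirement applies to every kind of cover below. A cover is *Borel* if all its members are Borel subsets of $\mathbb R$.

**Definition 2.1.** A cover $\mathcal U$ of $X$ is an *$\omega$-cover* if every finite subset of $X$ is contained in some member of $\mathcal U$. It is a *$\gamma$-cover* if $\mathcal U$ is infinite and each $x\in X$ belongs to all but finitely many members of $\mathcal U$. Let $\mathcal B,\mathcal B_\Omega,\mathcal B_\Gamma$ be the families of countable Borel covers, countable Borel $\omega$-covers and countable Borel $\gamma$-covers of $X$.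

For example, the sets $(-\infty,k)$, $k\in\omega$, form a $\gamma$-cover of $\mathbb R$. We have $\mathcal B_\Gamma\subseteq\mathcal B_\Omega\subseteq\mathcal B$: a finite $F\subseteq X$ is contained in all but finitely many members of a $\gamma$-cover, and a $\gamma$-cover is infinite.

**Definition 2.2.** For families $\mathfrak A,\mathfrak B$ of covers of $X$:

* $\mathsf S_1(\mathfrak A,\mathfrak B)$: for each sequence $(\mathcal U_n)$ in $\mathfrak A$ there are $U_n\in\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\mathfrak B$.
* $\mathsf S_{fin}(\mathfrak A,\mathfrak B)$: for each sequence $(\mathcal U_n)$ in $\mathfrak A$ there are finite $\mathcal F_n\subseteq\mathcal U_n$ with $\bigcup_n\mathcal F_n\in\mathfrak B$.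

So $\mathsf S_1(\mathfrak A,\mathfrak B)$ implies $\mathsf S_{fin}(\mathfrak A,\mathfrak B)$. Both properties get weaker when $\mathfrak A$ shrinks or $\mathfrak B$ grows.

We look first at countable sets. If $X$ is finite, it has no $\omega$-cover at all: some member would contain the finite set $X$, which is forbidden. So $\mathsf S_1(\mathcal B_\Omega,\mathcal B_\Gamma)$ holds vacuously. If $X=\{x_j:j\in\omega\}$ is infinite and $\mathcal U_n$ are $\omega$-covers, pick $U_n\in\mathcal U_n$ containing $x_0,\dots,x_n$. Each $x_j$ lies in $U_n$ for all $n\ge j$. The set $\{U_n:n\in\omega\}$ is infinite, for otherwise some $U$ equals $U_n$ for infinitely many $n$ and contains $X$. So this is a $\gamma$-cover. Thus countable sets satisfy $\mathsf S_1(\mathcal B_\Omega,\mathcal B_\Gamma)$, and hence each of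
$$\mathsf S_1(\mathcal B_\Gamma,\mathcal B),\qquad \mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega),\qquad \mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega).\tag{3}$$

The question, posed in Boaz Tsaban, "Some new directions in infinite-combinatorial topology", arXiv:math/0409069 (2004), is whether countable sets can be the only examples: for each of the three properties in (3), is it consistent with ZFC that every set of reals satisfying it is countable? The answer is yes for all three, and one model works for all of them.

We recall some notation. For $f,g\in\omega^\omega$, $f\le^*g$ means $f(n)\le g(n)$ for all but finitely many $n$. A set $Y\subseteq\omega^\omega$ is *dominating* if every $f\in\omega^\omega$ satisfies $f\le^*g$ for some $g\in Y$. Let $\mathfrak d$ be the least size of a dominating set, $\mathfrak c=2^{\aleph_0}$, $\mathcal M$ the ideal of meager sets of reals, $\mathrm{non}(\mathcal M)$ the least size of a nonmeager set, and $\mathrm{cof}(\mathcal M)$ the least size of a subfamily of $\mathcal M$ that is cofinal under inclusion. A diagonal argument shows $\mathfrak d\ge\aleph_1$. A forcing is *$\omega^\omega$-bounding*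 if every element of $\omega^\omega$ in the extension is bounded, at every $n$, by a function from the ground model. (Properness is recalled in Section 7.)

**Theorem A.** Assume $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$. There is a proper, $\aleph_2$-c.c., $\omega^\omega$-bounding forcing such that in the extension:

> (†) for every uncountable $X\subseteq\mathbb R$ there are $G_\delta$ sets $U^n_k\subseteq\mathbb R$ $(n,k\in\omega)$ with $U^n_k\subseteq U^n_{k+1}$, $\bigcup_kU^n_k=\mathbb R$, such that $\forall f\in\omega^\omega\ \exists x\in X\ \forall n\ \ x\notin U^n_{f(n)}$.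

In the language of Definition 1.1: every uncountable $X\subseteq\mathbb R$ escapes some $G_\delta$-matrix on $\mathbb R$.

**Theorem B.** (†) implies: whenever $\mathcal B_\Gamma\subseteq\mathfrak A$ and $\mathfrak B\subseteq\mathcal B$, every set of reals satisfying $\mathsf S_{fin}(\mathfrak A,\mathfrak B)$ or $\mathsf S_1(\mathfrak A,\mathfrak B)$ is countable. In particular this holds for $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$, $\mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega)$, $\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega)$.

Theorems A and B together answer the question, relative to the consistency of ZFC alone: the hypothesis of Theorem A holds, for example, if $V=L$. The next theorem is an addendum; it says that certain features of the model cannot be avoided.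

**Theorem C.** (1) If for one of the three properties in (3) every set of reals with that property is countable, then $\mathfrak d=\aleph_1$. (2) If every set satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ is countable, then $\mathfrak d=\aleph_1<\mathrm{non}(\mathcal M)$; hence $\mathfrak c\ge\aleph_2$.

## 3. Escaping a matrix defeats finite selections

*Proof of Theorem B.* Let $X$ be uncountable, let $U^n_k$ be as in (†), and let $\mathcal U_n=\{U^n_k:k\in\omega\}$. We show that the sequence $(\mathcal U_n)$ is a counterexample to $\mathsf S_{fin}(\mathfrak A,\mathfrak B)$.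

**Step 1: each $\mathcal U_n$ is a Borel $\gamma$-cover.** No $U^n_k$ contains $X$: apply (†) to some $f$ with $f(n)=k$. The family $\mathcal U_n$ increases with $k$ and has union $\mathbb R$. If it were finite, it would have a largest member, equal to $\mathbb R\supseteq X$, which was just excluded; so it is infinite. If $x\in U^n_{k_0}$, the members of $\mathcal U_n$ omitting $x$ are among the finitely many $U^n_k$, $k<k_0$. So $\mathcal U_n\in\mathcal B_\Gamma\subseteq\mathfrak A$.

**Step 2: no finite selections cover $X$.** Let $\mathcal F_n\subseteq\mathcal U_n$ be finite. By monotonicity choose $f$ with $\bigcup\mathcal F_n\subseteq U^n_{f(n)}$ for all $n$. By (†) some $x\in X$ lies in no $U^n_{f(n)}$, so $\bigcup_n\mathcal F_n$ does not cover $X$ and is not in $\mathcal B\supseteq\mathfrak B$.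

So $\mathsf S_{fin}(\mathfrak A,\mathfrak B)$ fails for $X$, and so does the stronger $\mathsf S_1(\mathfrak A,\mathfrak B)$. The particular cases follow from $\mathcal B_\Gamma\subseteq\mathcal B_\Omega\subseteq\mathcal B$. $\square$

## 4. Open matrices, tame sets, and two approaches that stop short

From now on we mostly work in $2^\omega$; Section 11 returns to $\mathbb R$. Everything will happen in $\omega^\omega$-bounding extensions, so that the ground model functions stay dominating. The first thing to try is to find an escaping matrix for $X$ already in the ground model, from open sets.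

For a matrix $\mathcal W=(W^n_k)$ of open subsets of $2^\omega$, increasing in $k$, let
$$\mathrm{dom}(\mathcal W)=\bigcap_n\bigcup_kW^n_k,\qquad h_{\mathcal W}(x)(n)=\min\{k:x\in W^n_k\}\quad(x\in\mathrm{dom}(\mathcal W)).$$

**Definition 4.1.** $X\subseteq2^\omega$ is *tame* if for every such $\mathcal W$ with $X\setminus\mathrm{dom}(\mathcal W)$ countable, the set $h_{\mathcal W}[X\cap\mathrm{dom}(\mathcal W)]$ is not dominating.

Every set of size less than $\mathfrak d$ is tame, since its image has size less than $\mathfrak d$. The whole space $2^\omega$ is not tame. Let $W^n_k$ be the set of $x$ for which there are at least $n+1$ ones in $x$ and the block of zeros just before the $(n+1)$st one has length at most $k$. This set is open and increases in $k$. Moreover $\mathrm{dom}(\mathcal W)$ is the set of $x$ with infinitely many ones, which is co-countable, and $h_{\mathcal W}$ maps it onto $\omega^\omega$.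

For sets that are not tame, the first approach works.

**Lemma 4.2.** Let $M\subseteq M'$, where $M'$ is a forcing extension of $M$ in which $M\cap\omega^\omega$ is dominating. If $Y\in M$, $Y\subseteq2^\omega$, is not tame in $M$, then in $M'$ the set $Y$ escapes a $G_\delta$-matrix on $2^\omega$.

*Proof.* Let $\mathcal W\in M$ be an open matrix with $h_{\mathcal W}[Y\cap\mathrm{dom}(\mathcal W)]$ dominating in $M$. In $M'$ reinterpret $W^n_k$ as the union of the basic clopen sets $[t]$ that were contained in it. Elements of $Y$ belong to the new $W^n_k$ exactly if they belonged to the old one; the matrix is still increasing in $k$; and the values $h_{\mathcal W}(y)$, $y\in Y\cap\mathrm{dom}(\mathcal W)$, do not change. Let $E^n=2^\omega\setminus\bigcup_kW^n_k$, a closed set, and $U^n_k=W^n_k\cup E^n$. This is the union of an open and a closed set, hence $G_\delta$; it increases in $k$ and has union $2^\omega$. Given $f\in M'\cap\omega^\omega$, take $f'\in M$ with $f+1\le^*f'$, and then $y\in Y\cap\mathrm{dom}(\mathcal W)$ with $f'\le^*h_{\mathcal W}(y)$. For almost all $n$ we have $h_{\mathcal W}(y)(n)>f(n)$, so $y\notin W^n_{f(n)}$;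 and $y\notin E^n$ because $y\in\mathrm{dom}(\mathcal W)$. So $y\notin U^n_{f(n)}$ for almost all $n$, and Lemma 1.2 finishes the proof. $\square$

The approach stops at uncountable tame sets, and under CH these exist. Call an uncountable subset $L$ of $2^\omega$ or $\mathbb R$ a *Luzin set* if it meets every meager set in a countable set. Under CH such sets exist: list the meager $F_\sigma$ sets as $(M_\alpha)_{\alpha<\omega_1}$ and, using the Baire category theorem, pick $x_\alpha\notin\bigcup_{\beta<\alpha}(M_\beta\cup\{x_\beta\})$. Every meager set is contained in some $M_\beta$, so it contains $x_\alpha$ only for $\alpha\le\beta$.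

**Lemma 4.3.** Let $Z$ be $2^\omega$ or $\mathbb R$, $L\subseteq Z$ a Luzin set, and $V^n_k\subseteq Z$ Borel sets increasing in $k$. Put $B=\bigcap_n\bigcup_kV^n_k$ and suppose $L\setminus B$ is countable. Then there are $k_n'\in\omega$ such that every $x\in L\cap B$ lies in $V^n_{k'_n}$ for infinitely many $n$.

*Proof.* Since $B$ is Borel, it has the Baire property: there is an open $O$ with $B\mathbin\triangle O$ meager. The set $L\setminus O\subseteq(L\setminus B)\cup(L\cap(B\setminus O))$ is countable, so $O\ne\emptyset$. Let $(I_j)_{j\in\omega}$ list the nonempty basic open subsets of $O$. Each $I_j\cap B$ is nonmeager, because $I_j$ is nonmeager and $I_j\setminus B\subseteq O\setminus B$ is meager. As $I_j\cap B\subseteq\bigcup_kV^n_k$, some $V^n_k\cap I_j$ is nonmeager. By monotonicity in $k$ there is one $k_n$ such that $V^n_{k_n}\cap I_j$ is nonmeager for all $j\le n$.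

For each $m$ the Borel set $A_m=\bigcup_{n\ge m}V^n_{k_n}$ is nonmeager in every $I_j$. Hence $O\setminus A_m$ is meager. Otherwise take an open $W$ with $(O\setminus A_m)\mathbin\triangle W$ meager. Then $W\cap O\neq\emptyset$, since otherwise $O\setminus A_m$ would be contained in this meager set. So some $I_j\subseteq W\cap O$, and $I_j\cap A_m\subseteq W\setminus(O\setminus A_m)$ is meager, a contradiction. So $\bigcap_mA_m=\{x:\exists^\infty n\ x\in V^n_{k_n}\}$ contains all points of $O$ outside a meager set. As $L$ is Luzin and $L\setminus O$ is countable, this set contains all points of $L\cap B$ except for those in a countable set $\{a_0,a_1,\dots\}\subseteq L\cap B$. (If there is no exceptional point, put $k_n'=k_n$.) Choose $k'_n\ge k_n$ with $a_i\in V^n_{k'_n}$ for all $i\le n$. The numbers $k'_n$ are as required. $\square$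

Apply this in $2^\omega$ with $V^n_k=W^n_k$: if $L\setminus\mathrm{dom}(\mathcal W)$ is countable, the function $f(n)=k'_n+1$ satisfies $f\not\le^*h_{\mathcal W}(x)$ for every $x\in L\cap\mathrm{dom}(\mathcal W)$. So **Luzin sets are tame**. For them something new has to be added to the universe.

The natural thing to add is a clopen sequence $g$ as in Section 1, with $\varphi_g(x)$ finite but as large as we like for a prescribed $x\in X$. Try finite conditions: pairs $(s,K)$ with $s\in\mathcal C^{<\omega}$ and $K\subseteq 2^\omega$ finite, where $K$ is a promise not to visit its points any more. That is, $(s',K')\le(s,K)$ iff $s'\supseteq s$, $K'\supseteq K$ and no $s'(l)$ with $|s|\le l<|s'|$ meets $K$. Locally this does what we want. The condition $(s,K\cup\{x\})$ forces $\varphi_g(x)\le|s|$. If $x\notin K$ and $d\ge|s|$, append $\emptyset$ until the length is $d$, then append a clopen neighborhood of $x$ missing $K$, then add $x$ to the promise; this forces $\varphi_g(x)=d+1$.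

What is lost is domination by $V\cap\omega^\omega$. Let $f(n)=\min\{l\ge n:g(l)\neq\emptyset\}$; this is defined, since a nonempty clopen set missing $K$ can always be appended. Given $h\in V\cap\omega^\omega$, $m\in\omega$ and a condition $(s,K)$, append $\emptyset$ until the length is some $n\ge m$, and then append $\emptyset$ until the length exceeds $h(n)$. This forces $f(n)>h(n)$. So $f\not\le^*h$ for all $h\in V$. Control of $\varphi_g$ against functions $f\in V$ is no longer enough for escaping, which is a statement about all $f$ of the extension. Nor can this be repaired by iterating such steps $\omega_2$ times: if every $\aleph_1$ functions appear at an intermediate stage and later steps add functions unbounded over that stage, then $\mathfrak d>\aleph_1$, which Theorem C(1) forbids.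

The remedy is to keep the promises but to replace the finite sequence $s$ by a *finitely branching tree* of finite sequences. Promises are not part of a condition. Instead we demand that a condition be able to honor promises of any size $k$ at all but finitely many of its nodes. Finite branching gives $\omega^\omega$-bounding by fusion, and tameness will be exactly what the fusion needs.

## 5. Finitely branching trees that can honor promises

Let $\mathcal S=\mathcal C^{<\omega}$, a countable set. (Clopen sets are coded by finite subsets of $2^{<\omega}$ and reinterpreted when we pass to an extension.) For $a\subseteq b$ in $\mathcal S$ let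
$$h(a,b)=\bigcup\{b(l):|a|\le l<|b|\},\qquad\text{so } h(a,c)=h(a,b)\cup h(b,c)\ \text{ for } a\subseteq b\subseteq c .$$
This clopen set is the set of points visited between $a$ and $b$.

**Definition 5.1.** A *labelled tree* is a pair $p=(T_p,s_p)$, where $T_p\subseteq\omega^{<\omega}$ is closed under initial segments, $\emptyset\in T_p$, every node has a nonempty finite set of immediate successors, and $s_p:T_p\to\mathcal S$ satisfies $u\subsetneq v\Rightarrow s_p(u)\subsetneq s_p(v)$. Write $\mathrm{st}(p)=s_p(\emptyset)$ (the *stem*) and $h_p(u,v)=h(s_p(u),s_p(v))$ for $u\subseteq v$ in $T_p$.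

**Order.** $q\le p$ iff there is $\pi:T_q\to T_p$ with $u\subsetneq v\Rightarrow\pi(u)\subsetneq\pi(v)$ and $s_q(u)=s_p(\pi(u))$. Identity maps and compositions show that this is a preorder. Such a $\pi$ satisfies $|\pi(u)|\ge|u|$, by induction on $|u|$. If $q\le p$, every label of $q$ is a label of $p$, and $\mathrm{st}(q)=s_p(\pi(\emptyset))\supseteq\mathrm{st}(p)$.

There are two basic ways to strengthen $p$. For $u\in T_p$ let $p^u$ be the tree $\{w:u^\frown w\in T_p\}$ with labels $s_p(u^\frown w)$; then $p^u\le p$ via $w\mapsto u^\frown w$, and $\mathrm{st}(p^u)=s_p(u)$. For finite $K\subseteq2^\omega$ let $p|\neg K$ be the restriction of $p$ to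
$$\{u\in T_p:h_p(\emptyset,u)\cap K=\emptyset\},$$
provided this tree (it is closed under initial segments and contains $\emptyset$) has no terminal nodes; then $p|\neg K\le p$ via the inclusion. Passing to $p|\neg K$ is making the promise $K$.

**Definition 5.2.** Fix $X\subseteq2^\omega$. For countable $C\subseteq2^\omega$, a node $u\in T_p$ is *$k$-good w.r.t. $C$* if for all $K\subseteq2^\omega$ with $|K|\le k$:

* (a) some immediate successor $v$ of $u$ has $h_p(u,v)\cap K=\emptyset$;
* (b) for every $x\in X\setminus(C\cup K)$ there is $v\supsetneq u$ in $T_p$ with $x\in h_p(u,v)$ and $h_p(u,v)\cap K=\emptyset$.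

$C$ *witnesses* $p$ if for every $k$ all but finitely many nodes of $p$ are $k$-good w.r.t. $C$. Let $P=P_X$ be the set of labelled trees having a countable witness. Call $p\in P$ *$i$-uniform* if for some witness $C$ of $p$ *all* nodes of $p$ are $i$-good w.r.t. $C$.

Clause (a) says that we can go on without breaking the promise $K$. Clause (b) says that we can still visit any $x$ outside a countable set while keeping the promise. Note that $k$-good implies $j$-good for $j\le k$. A labelled tree is coded by a real, so $|P_X|\le\mathfrak c$. As a forcing notion we use $P_X\cup\{\mathbb 1\}$ with a greatest element $\mathbb 1$ formally added. Since $P_X$ is dense and open in it, this changes nothing below.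

**Example 5.3** ($P_X\neq\emptyset$). Let the root have label $\emptyset$, and let the successors of a node of depth $i$ have the labels obtained by appending one entry, either the empty set or $[t]$ with $t\in2^i$. All nodes are $k$-good for all $k$ w.r.t. $C=\emptyset$. For (a), append the empty set. For (b), given $x\notin K$, append the empty set until a depth $i$ with $x{\restriction}i\notin\{y{\restriction}i:y\in K\}$, then append $[x{\restriction}i]$. Here $p|\neg\{0^\infty\}$ consists of the nodes whose labels have no entry $[0^i]$.

By contrast, a tree in which every step appends $[0]$ or $[1]$ is not in $P_X$: clause (a) fails everywhere for $K=\{0^\infty,1^\infty\}$. If every step appends the empty set, (a) holds, but (b) fails at every node for every $x \in X\setminus C$; so this tree is not in $P_X$ for uncountable $X$.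

## 6. Making promises and gaining one unit of goodness

The next lemma says that the two basic operations stay inside $P$.

**Lemma 6.1.** Let $C$ witness $p\in P$.

(i) $p^u\in P$, with witness $C$. For each $k$, for all sufficiently long $u\in T_p$ all nodes of $p^u$ are $k$-good w.r.t. $C$.

(ii) If all nodes of $p$ are $|K|$-good w.r.t. $C$, then $p|\neg K\in P$ with witness $C\cup K$.

*Proof.* (i) Goodness of a node depends only on the part of the tree above it. Since only finitely many nodes of $p$ are not $k$-good, both statements follow.

(ii) First we check that there are no terminal nodes. If $h_p(\emptyset,u)\cap K=\emptyset$, then (a) gives an immediate successor $v$ of $u$ with $h_p(u,v)\cap K=\emptyset$, and $h_p(\emptyset,v)=h_p(\emptyset,u)\cup h_p(u,v)$ is disjoint from $K$. So $v$ survives. Next, let $u\in T_{p|\neg K}$ be $(k+|K|)$-good in $p$ w.r.t. $C$; we show that it is $k$-good in $p|\neg K$ w.r.t. $C\cup K$. Let $|K'|\le k$. For (a), apply (a) in $p$ to $K\cup K'$; the resulting $v$ has $h_p(\emptyset,v)\cap K=\emptyset$, so $v\in T_{p|\neg K}$, and $h_p(u,v)\cap K'=\emptyset$. For (b), let $x\in X\setminus(C\cup K\cup K')$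 and apply (b) in $p$ to $K\cup K'$; again $v\in T_{p|\neg K}$. Since all but finitely many nodes of $p$ are $(k+|K|)$-good, $C\cup K$ witnesses $p|\neg K$. $\square$

The fusion will attach, above a condition that is $i$-uniform, finitely many conditions that are $(i+1)$-uniform and lie in a given dense set. The next lemma provides the stock of candidates.

**Lemma 6.2.** Let all nodes of $p\in P$ be $i$-good w.r.t. a witness $C$, and let $D\subseteq P$ be dense open. Let $\mathcal E$ be the set of $(i+1)$-uniform $q\in D$ with $q\le p$ via some $\pi$ with $\pi(\emptyset)\neq\emptyset$. Then for $|K|\le i$: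

(A) some $q\in\mathcal E$ has $h(\mathrm{st}(p),\mathrm{st}(q))\cap K=\emptyset$;

(B) for each $x\in X\setminus(C\cup K)$ some $q\in\mathcal E$ has $x\in h(\mathrm{st}(p),\mathrm{st}(q))$ and $h(\mathrm{st}(p),\mathrm{st}(q))\cap K=\emptyset$.

*Proof.* (B) By clause (b) at the root take $v\ne\emptyset$ with $x\in h_p(\emptyset,v)$ and $h_p(\emptyset,v)\cap K=\emptyset$. All nodes of $p^v$ are $|K|$-good w.r.t. $C$, so $r=(p^v)|\neg K\in P$ by Lemma 6.1. Take $q_0\le r$ in $D$ and $q=q_0^w$ with $w$ so long that $q$ is $(i+1)$-uniform (Lemma 6.1(i)). Then $q\in D$, since $D$ is open. The composed map witnessing $q\le q_0\le r\le p^v\le p$ sends the root to a node extending $v\neq\emptyset$, so $q\in\mathcal E$. Since $\mathrm{st}(r)=s_p(v)$,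
$$h(\mathrm{st}(p),\mathrm{st}(q))=h_p(\emptyset,v)\cup h(\mathrm{st}(r),\mathrm{st}(q)).$$
The first part contains $x$ and misses $K$. The second part misses $K$ because $\mathrm{st}(q)$ is the label of a node of $r$, and all nodes of $r$ have kept the promise $K$.

(A) Let $r=p|\neg K\in P$, take $q_0\le r$ in $D$ via $\pi_0$, and $q=q_0^w$ with $|w|\ge1$ so long that $q$ is $(i+1)$-uniform. The root of $q$ goes to $\pi_0(w)$, and $|\pi_0(w)|\ge|w|\ge1$; so $q\in\mathcal E$. Again $\mathrm{st}(q)$ is the label of a node of $r$, so $h(\mathrm{st}(p),\mathrm{st}(q))$ misses $K$. $\square$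

## 7. Fusion along a function that the tame set does not dominate

We recall the standard notions. For $P\in N\prec H(\theta)$, $N$ countable and $\theta$ a large regular cardinal, $q\in P$ is *$(N,P)$-generic* if for every dense open $D\subseteq P$ in $N$ the set $D\cap N$ is predense below $q$, i.e. every $r\le q$ is compatible with a member of $D\cap N$. $P$ is *proper* if for all such $N$ (containing suitable parameters) every $p\in P\cap N$ has an $(N,P)$-generic $q\le p$. Recall also that a countable set $C\in N$ satisfies $C\subseteq N$, because $N$ contains a surjection from $\omega$ onto it (if $C\neq\emptyset$).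

**Proposition 7.1.** Let $X$ be tame, $N\prec H(\theta)$ countable ($\theta$ large regular), $X\in N$, $p\in P\cap N$, and let $(D_i)_{i\in\omega}$ list the dense open subsets of $P$ lying in $N$. There are $q\in P$, $q\le p$, witnessed by $X\cap N$, and finite $\mathcal F_i\subseteq D_i\cap N$ such that every $r\le q$ has an extension below a member of $\mathcal F_i$ $(i\in\omega)$.

The tree $q$ will have conditions $p_u\in N$ attached to its nodes, and $\mathrm{st}(p_u)$ as labels. The successors of $u$ must be finitely many, and yet offer enough choices for (a) and (b). For (a), compactness gives finitely many choices that suffice. For (b), each $x$ needs some finite number of choices, but this number depends on $x$, and $X$ is not compact. The way out is that for each $x$ it is enough to have sufficient choices at infinitely many levels; this is a non-domination statement, and tameness delivers it.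

*Proof.*

**Step 1: fix countably many candidates.** By Lemma 6.1(i) fix a $0$-uniform $p_\emptyset\in N$ of the form $p^{u}$, $u\in T_p$. Let $(r_l)_{l\in\omega}$ enumerate $P\cap N$ injectively, and write $\mathrm{ind}(r_l)=l$. For $i$-uniform $p'$ let $\mathcal E_i(p')$ be the set $\mathcal E$ of Lemma 6.2 for $p',D_i$; it is nonempty by (A). For each $i$ choose in $N$ a function $e_i$ assigning to each $i$-uniform $p'$ a sequence $(e_i(p')(n))_{n\in\omega}$ of elements of $\mathcal E_i(p')$ such that every stem occurring in $\mathcal E_i(p')$ is the stem of some $e_i(p')(n)$. This is possible because there are only countably many stems, and, by elementarity, because $D_i\in N$. If $p'\in N$ is $i$-uniform, then all $e_i(p')(n)$ are in $N$, so they have indices.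

Call $(i,l)$ *relevant* if $r_l$ is $i$-uniform. For such a pair write
$$h_n=h(\mathrm{st}(r_l),\mathrm{st}(e_i(r_l)(n))),$$
a clopen set depending on $(i,l)$. Since conclusions (A) and (B) of Lemma 6.2 speak only about stems of members of $\mathcal E_i(r_l)$, they hold with the $q$'s found among the $e_i(r_l)(n)$.

**Step 2: finitely many candidates suffice for (a).** The sets $\{\vec y\in(2^\omega)^i:\forall j\ y_j\notin h_{n'}\}$, $n'\in\omega$, are open, and by (A) they cover the compact space $(2^\omega)^i$. So there is a number $A(i,l)$ such that every $K$ with $|K|\le i$ is disjoint from some $h_{n'}$ with $n'\le A(i,l)$. (For $|K|<i$, repeat coordinates or, if $K=\emptyset$, use any $\vec y$.)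

**Step 3: for a single $x$, finitely many candidates suffice for (b).** Say that $n$ is *sufficient* for $(x,i,l)$ if for every $K$ with $|K|\le i$ and $x{\restriction}i\notin\{y{\restriction}i:y\in K\}$ there is $n'\le n$ with $x\in h_{n'}$ and $K\cap h_{n'}=\emptyset$.

For fixed $n$, the set of $x$ for which $n$ is sufficient is clopen: if $m\ge i$ and each $h_{n'}$, $n'\le n$, is a union of sets $[t]$, $t\in2^m$, then sufficiency depends only on $x{\restriction}m$.

If $x\in X\setminus N$, then some $n$ is sufficient. Indeed, by elementarity there is a witness $C\in N$ of $r_l$ such that all nodes of $r_l$ are $i$-good w.r.t. $C$. As $C$ is countable, $C\subseteq N$, so $x\notin C$. If $i=0$, only $K=\emptyset$ matters, and (B) gives the required $n'$. Let $i\ge1$. The set $\{\vec y\in(2^\omega)^i:\forall j\ y_j{\restriction}i\ne x{\restriction}i\}$ is closed, hence compact. For each $\vec y$ in it, $x\notin\{y_j:j<i\}$, so by (B) there is $n'$ with $x\in h_{n'}$ and all $y_j\notin h_{n'}$. The latter is an open condition on $\vec y$, so finitely many $n'$ suffice for all $\vec y$. Sets $K$ with $0<|K|<i$ are covered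 by repeating coordinates, and $K=\emptyset$ follows from the case $K=\{y\}$ for any $y$ with $y{\restriction}i\ne x{\restriction}i$.

Let $G_x(i,l)$ be the least sufficient $n$, and let $G$ be the set of $x\in2^\omega$ such that $G_x(i,l)$ is defined for all relevant $(i,l)$. For each relevant pair, the set of $x$ with $G_x(i,l)$ defined is a union of clopen sets. Hence $G$ is $G_\delta$, $X\setminus N\subseteq G$, and each $x\mapsto G_x(i,l)$ is locally constant on $G$.

**Step 4: turn the demands of the points into an open matrix and use tameness.** For $x\in G$ put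
$$\Psi_x(c)=\max\big(\{c+1\}\cup\{\mathrm{ind}(e_i(r_l)(n)):\ i,l\le c,\ (i,l)\text{ relevant},\ n\le\max(A(i,l),G_x(i,l))\}\big),$$
and let $\Psi^0(c)$ be defined in the same way with $n\le A(i,l)$ only. Thus, if the conditions at level $i$ have index $\le c$ (and $i\le c$), then $\Psi^0(c)$ bounds the indices needed for (a), and $\Psi_x(c)$ bounds those needed for (a) and for visiting $x$. These functions are nondecreasing in $c$, and $c<\Psi^0(c)\le\Psi_x(c)$.

Let $\theta_x(n)=\Psi_x^n(n)$, where $\Psi_x^n$ is the $n$-fold iterate. Computing $\theta_x(n)$ uses only finitely many values $G_x(i,l)$, so $x\mapsto\theta_x(n)$ is locally constant on $G$ for each $n$. Hence there are open $O^n_k\subseteq2^\omega$ with $O^n_k\cap G=\{x\in G:\theta_x(n)\le k\}$. Put $W^n_k=\bigcup_{j\le k}O^n_j$. These sets are open and increasing in $k$, and $W^n_k\cap G=\{x\in G:\theta_x(n)\le k\}$. For $\mathcal W=(W^n_k)$ this gives $G\subseteq\mathrm{dom}(\mathcal W)$ and $h_{\mathcal W}(x)=\theta_x$ for $x\in G$. Moreover $X\setminus\mathrm{dom}(\mathcal W)\subseteq X\setminus G\subseteq X\cap N$ is countable. Since $X$ is tame, there is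 $f\in\omega^\omega$ with $f\not\le^*\theta_x$ for all $x\in X\setminus N$. Define
$$d_0=\max(f(0),\mathrm{ind}(p_\emptyset)),\qquad d_{i+1}=\max(f(i+1),\Psi^0(d_i)).$$
Then $d$ is strictly increasing and $d_i\ge i$. As $d\ge f$, also $d\not\le^*\theta_x$ for all $x\in X\setminus N$.

**Step 5: each $x\in X\setminus N$ is served at infinitely many levels.** We claim:
$$\text{for every }x\in X\setminus N\text{ there are infinitely many }i\text{ with }\Psi_x(d_i)\le d_{i+1}.\tag{4}$$
Otherwise there is $i_1$ with $d_{i+1}<\Psi_x(d_i)$ for all $i\ge i_1$. By induction on $n$, $d_{i_1+n}\le\Psi_x^n(d_{i_1})$: indeed $d_{i_1+n+1}<\Psi_x(d_{i_1+n})\le\Psi_x(\Psi_x^n(d_{i_1}))$ by monotonicity of $\Psi_x$. So for $n\ge d_{i_1}$,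
$$d_n\le d_{i_1+n}\le\Psi_x^n(d_{i_1})\le\Psi_x^n(n)=\theta_x(n),$$
that is, $d\le^*\theta_x$, a contradiction.

**Step 6: build the tree.** Define recursively $T^*\subseteq\omega^{<\omega}$ and conditions $p_u\in P\cap N$ $(u\in T^*)$, starting with $p_\emptyset$, such that $p_u$ is $|u|$-uniform and $\mathrm{ind}(p_u)\le d_{|u|}$. Given $u$ with $|u|=i$, let its immediate successors $v$ correspond one-to-one to the elements $p_v$ of the set
$$\{e_i(p_u)(n):n\in\omega,\ \mathrm{ind}(e_i(p_u)(n))\le d_{i+1}\},$$
which is finite because indices are injective. Let $p_u=r_l$. Then $i\le d_i$ and $l\le d_i$, so every $e_i(p_u)(n)$ with $n\le A(i,l)$ has index at most $\Psi^0(d_i)\le d_{i+1}$ and belongs to this set. In particular it is nonempty. Its elements are in $\mathcal E_i(p_u)$, hence $(i+1)$-uniform, and have index $\le d_{i+1}$. So the recursion continues.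

Put $s^*(u)=\mathrm{st}(p_u)$. If $v$ is an immediate successor of $u$, then $p_v\le p_u$ via some $\sigma_v:T_{p_v}\to T_{p_u}$ with $\sigma_v(\emptyset)\neq\emptyset$; fix such a map. Then $s^*(v)=s_{p_u}(\sigma_v(\emptyset))\supsetneq s_{p_u}(\emptyset)=s^*(u)$. So $q=(T^*,s^*)$ is a labelled tree.

**Step 7: $q\in P$ with witness $X\cap N$.** Let $|u|\ge k\ge|K|$. We verify (a) and (b) for $u$ and $K$ w.r.t. $X\cap N$.

For (a), let $|u|=i$ and $p_u=r_l$. Since $|K|\le i$, some $n'\le A(i,l)$ has $h_{n'}\cap K=\emptyset$. By Step 6, $e_i(p_u)(n')$ is attached to an immediate successor $v$ of $u$, and $h_q(u,v)=h_{n'}$.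

For (b), let $x\in X\setminus(N\cup K)$. By (4), and since $x\notin K$ and $K$ is finite, pick $i\ge|u|$ with $x{\restriction}i\notin\{y{\restriction}i:y\in K\}$ and $\Psi_x(d_i)\le d_{i+1}$. By repeated use of (a), climb from $u$ to some $w\in T^*$ with $w\supseteq u$, $|w|=i$ and $h_q(u,w)\cap K=\emptyset$. Let $p_w=r_l$. Then $i,l\le d_i$, so all $e_i(p_w)(n)$ with $n\le G_x(i,l)$ have index at most $\Psi_x(d_i)\le d_{i+1}$ and are attached to successors of $w$. Since $|K|\le i$, sufficiency of $G_x(i,l)$ gives one such successor $v$ with $x\in h_q(w,v)$ and $h_q(w,v)\cap K=\emptyset$. Then $x\in h_q(u,v)$ and $h_q(u,v)\cap K=\emptyset$.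

So all nodes of depth $\ge k$ are $k$-good w.r.t. $X\cap N$, and only finitely many nodes have depth $<k$.

**Step 8: $q^u\le p_u$ for all $u\in T^*$; in particular $q\le p_\emptyset\le p$.** For $v\supseteq u$ in $T^*$ let $\rho_v:T_{p_v}\to T_{p_u}$ be the composition of the maps $\sigma_{v{\restriction}j}$, $|u|<j\le|v|$ (the identity if $v=u$), and send the node of $q^u$ corresponding to $v$ to $\rho_v(\emptyset)$. Labels agree: $s^*(v)=s_{p_v}(\emptyset)=s_{p_u}(\rho_v(\emptyset))$. If $v'$ is an immediate successor of $v$, then $\rho_{v'}(\emptyset)=\rho_v(\sigma_{v'}(\emptyset))\supsetneq\rho_v(\emptyset)$. So the map is strictly monotone.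

**Step 9: predensity.** Let $\mathcal F_i=\{p_u:u\in T^*,|u|=i+1\}$, a finite subset of $D_i\cap N$. Let $r\le q$ via $\pi$ and take $w\in T_r$ with $|w|=i+1$. Then $|\pi(w)|\ge i+1$; put $u=\pi(w){\restriction}(i+1)$. The restriction of $\pi$ to the part above $w$ shows $r^w\le q^{\pi(w)}$, and so $r^w\le q^{\pi(w)}\le q^u\le p_u\in\mathcal F_i$, while $r^w\le r$. $\square$

**Corollary 7.2.** If $X$ is tame, then $P_X$ is proper and $\omega^\omega$-bounding. The $q$ of Proposition 7.1 is $(N,P)$-generic, and so is every $q'\le q$.

*Proof.* Every $\mathcal F_i\subseteq D_i\cap N$ is predense below $q$, and hence below every $q'\le q$; this is genericity. For bounding, let $\dot f$ be a name for an element of $\omega^\omega$ and $p\in P$. Take $N$ containing $X$, $p$ and $\dot f$. The dense open sets $\{r:r\text{ decides }\dot f(n)\}$ occur among the $D_i$. The finitely many members of the corresponding $\mathcal F_i$ decide $\dot f(n)$, and $\mathcal F_i$ is predense below $q$. So $q$ forces $\dot f(n)$ into a finite set, for each $n$; the maxima of these sets form a bounding function in the ground model. $\square$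

## 8. The generic clopen sequence

For a $P_X$-generic filter $H$ let $g=\bigcup\{\mathrm{st}(p):p\in H\}$. If $r\le p,p'$, then $\mathrm{st}(r)$ extends $\mathrm{st}(p)$ and $\mathrm{st}(p')$, so stems of compatible conditions are comparable. Since $p^u\le p$ has arbitrarily long stems, $g\in\mathcal C^\omega$ by genericity. Let $\varphi=\varphi_g$ as in Section 1. The next lemma is the purpose of the forcing: last visits can be made finite and late, at points outside $N$, without losing genericity over $N$.

**Lemma 8.1.** Let $X$ be tame, $N,p$ as in Proposition 7.1, $x\in X\setminus N$, $d\in\omega$. There is an $(N,P)$-generic $q'\le p$ with $q'\Vdash d\le\varphi(x)<\infty$.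

*Proof.* Take $q$ from Proposition 7.1, with witness $C=X\cap N\not\ni x$. Choose $u\in T_q$ so long that $|s_q(u)|\ge d$ and all nodes of $q^u$ are $1$-good w.r.t. $C$. By (b) with $K=\emptyset$ there is $v\supsetneq u$ with $x\in h_q(u,v)$. Now promise not to visit $x$ again: let $q'=(q^v)|\neg\{x\}$, which is in $P$ by Lemma 6.1(ii). As $q'\le q$, it is $(N,P)$-generic.

Since $\mathrm{st}(q')=s_q(v)$ and $x\in h_q(u,v)$, the condition $q'$ forces $x\in g(l)$ for some $l$ with $d\le|s_q(u)|\le l$, so $\varphi(x)\ge d$. On the other hand, for every $r\le q'$ the stem of $r$ is a label of $q'$, so $x\notin h(\mathrm{st}(q'),\mathrm{st}(r))$. If some $r\le q'$ forced $x\in g(l)$ with $l\ge|\mathrm{st}(q')|$, we could extend $r$ to have a stem longer than $l$; then $x\in\mathrm{st}(r)(l)\subseteq h(\mathrm{st}(q'),\mathrm{st}(r))$, a contradiction. So $q'\Vdash\varphi(x)\le|\mathrm{st}(q')|$. $\square$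

## 9. The iteration

Let $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$. We use a countable support iteration $\langle P_\xi,\dot Q_\xi:\xi<\omega_2\rangle$ with limit $P_{\omega_2}$; $V_\xi$ denotes the extension by $P_\xi$. Every $\xi<\omega_2$ is uniquely of the form $\omega\eta+n$. Bookkeeping, described below, gives a $P_{\omega\eta}$-name $\dot Y_\eta$ for the range of an $\omega_1$-sequence of elements of $2^\omega$. In $V_{\omega\eta+n}$ let
$$Q_{\omega\eta+n}=\begin{cases}P_{Y_\eta}\cup\{\mathbb 1\}\ (\text{computed in }V_{\omega\eta+n})&\text{if }Y_\eta\text{ is uncountable and tame in }V_{\omega\eta+n},\\ \text{trivial}&\text{otherwise.}\end{cases}$$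
So each set gets $\omega$ consecutive steps, as long as it stays tame. In the first case let $\varphi_n$ be the function $\varphi$ obtained from the generic filter at that step.

We use the following facts (Shelah, *Proper and Improper Forcing*; Abraham, "Proper forcing", *Handbook of Set Theory*).

1. Countable support iterations of proper forcings are proper; if all iterands are also forced to be $\omega^\omega$-bounding, so is the iteration.
2. Assume CH and let $P_\zeta$ be a countable support iteration of length $\zeta\le\omega_2$ whose iterands are forced to be proper of size $\le\aleph_1$. Then $P_\zeta$ has the $\aleph_2$-c.c., and if $\zeta<\omega_2$ then $P_\zeta$ forces CH.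
3. Let $N\prec H(\theta)$ be countable and contain the iteration and $\xi$. If $q$ is $(N,P_\xi)$-generic and forces $\dot q$ to be $(N[\dot G_\xi],\dot Q_\xi)$-generic, then $q^\frown\dot q$ is $(N,P_{\xi+1})$-generic. If $q$ is $(N,P_\xi)$-generic and $q\in G_\xi$, then $N[G_\xi]\cap\mathrm{Ord}=N\cap\mathrm{Ord}$ and $N[G_\xi]\prec H(\theta)^{V_\xi}$.

**Step 1: the iteration is proper, $\omega^\omega$-bounding and $\aleph_2$-c.c.** Argue by induction on $\xi<\omega_2$. If all earlier iterands are forced to be proper, $\omega^\omega$-bounding and of size $\le\aleph_1$, then facts 1 and 2 apply to $P_\xi$, so $V_\xi\models\mathrm{CH}$. Hence $|Q_\xi|\le\mathfrak c=\aleph_1$ in $V_\xi$, and $Q_\xi$ is proper and $\omega^\omega$-bounding by Corollary 7.2, applied in $V_\xi$. Now apply facts 1 and 2 to $P_{\omega_2}$. In particular $\omega_1$ and $\omega_2$ are preserved.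

**Step 2: counting names.** This is needed so that all sets of size $\aleph_1$ can be listed in $\omega_2$ steps. Fix names for injections of the iterands into $\omega_1$, and identify $Q_\xi$ with its image. We show by induction on $\xi\le\omega_2$ that $P_\xi$ has at most $\aleph_2$ conditions up to equivalence. At successors, a $P_\xi$-name for an element of $Q_\xi$ is equivalent to one given by an antichain of $P_\xi$, of size $\le\aleph_1$ by the $\aleph_2$-c.c., and a function from it to $\omega_1$. There are at most $\aleph_2^{\aleph_1}=\aleph_2\cdot2^{\aleph_1}=\aleph_2$ of these. At limits, a condition is determined up to equivalence by its countable support and by a choice of one of at most $\aleph_2$ names at each point of the support, and $\aleph_2^{\aleph_0}=\aleph_2$.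

An $\omega_1$-sequence of elements of $2^\omega$ has a nice name, given by $\aleph_1$ antichains of size $\le\aleph_1$ (one for each digit of each term) together with functions on them into $2$. So each $P_\xi$, $\xi\le\omega_2$, has at most $\aleph_2^{\aleph_1}=\aleph_2$ of them. In particular $\mathfrak c\le\aleph_2$ in $V_{\omega_2}$. Such a $P_{\omega_2}$-name involves at most $\aleph_1$ conditions, each with countable support; the union of the supports is bounded in $\omega_2$, so it is a $P_\xi$-name for some $\xi<\omega_2$.

**Step 3: bookkeeping.** Fix a surjection $\eta\mapsto(\alpha_\eta,\beta_\eta)$ from $\omega_2$ onto $\omega_2\times\omega_2$ with $\alpha_\eta\le\eta$. (Take a map that attains every pair at cofinally many $\eta$, and change the first coordinate to $0$ whenever it exceeds $\eta$.) Once $P_{\omega\alpha}$ is defined, list its nice names for $\omega_1$-sequences in type $\omega_2$, and let $\dot Y_\eta$ be the range of the $\beta_\eta$-th nice $P_{\omega\alpha_\eta}$-name. As $\alpha_\eta\le\eta$, this is a $P_{\omega\eta}$-name. By Step 2, every $Y\subseteq2^\omega$ of size $\aleph_1$ in $V_{\omega_2}$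 is $Y_\eta$ for some $\eta$.

**Step 4: ground model functions dominate.** By Step 1, $V\cap\omega^\omega$ is dominating in $V_{\omega_2}$.

## 10. Every subset of $2^\omega$ of size $\aleph_1$ escapes

**Proposition 10.1.** In $V_{\omega_2}$, for every $Y\subseteq2^\omega$ with $|Y|=\aleph_1$ there are $G_\delta$ sets $U^n_k\subseteq2^\omega$, increasing in $k$, $\bigcup_kU^n_k=2^\omega$, with $\forall f\,\exists y\in Y\,\forall n\ y\notin U^n_{f(n)}$.

*Proof.* Let $Y=Y_\eta$ and $\delta=\omega\eta$. Then $Y\in V_\delta$, and $Y$ is uncountable in every $V_{\delta+n}$, since it is so in $V_{\omega_2}$.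

**Case 1: for some $n_0$, $Y$ is not tame in $V_{\delta+n_0}$.** Apply Lemma 4.2 with $M=V_{\delta+n_0}$ and $M'=V_{\omega_2}$; its hypothesis holds because even $V\cap\omega^\omega$ is dominating in $V_{\omega_2}$.

**Case 2: $Y$ is tame in $V_{\delta+n}$ for all $n$.** Then $Q_{\delta+n}=P_Y\cup\{\mathbb 1\}$, computed in $V_{\delta+n}$, for all $n$, and we have generic sequences with last-visit functions $\varphi_n$, $n\in\omega$. Let $U^n_k$ be given by (1). We saw in Section 1 that this is a $G_\delta$-matrix.

**Step 1: reduce to functions in $V$.** It suffices to show, for each $f\in V\cap\omega^\omega$,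
$$\exists y\in Y\ \forall n\quad f(n)\le\varphi_n(y)<\infty.\tag{5}$$
Indeed, given $f_0\in V_{\omega_2}\cap\omega^\omega$, choose $f\in V$ with $f_0+1\le^*f$ and $y$ from (5). For almost all $n$, $f_0(n)<\varphi_n(y)<\infty$, i.e. $y\notin U^n_{f_0(n)}$ by (2). Now Lemma 1.2 applies. This is the place where $\omega^\omega$-bounding is indispensable to the argument.

**Step 2: set up a density argument.** Let $p$ in the $P_{\delta+\omega}$-generic filter force that $\dot Y=\dot Y_\eta$ is uncountable and that $\dot Y$ is tame in $V_{\delta+n}$ for all $n$. Then $p{\restriction}(\delta+n)$ forces, over $P_{\delta+n}$, that $\dot Y$ is uncountable and tame in $V_{\delta+n}$: if $r\le p{\restriction}(\delta+n)$ forced the negation, then $r^\frown p{\restriction}[\delta+n,\delta+\omega)\le p$ would give a contradiction. (For uncountability: a set that is countable in $V_{\delta+n}$ stays countable.) Let $p'\le p$ in $P_{\delta+\omega}$ and $f\in V\cap\omega^\omega$ be given. We find $q\le p'$ forcing (5); by density this suffices.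

Let $N\prec H(\theta)$ be countable with $p',f,\dot Y,\delta$ and the iteration $P_{\delta+\omega}$ in $N$. Let $q_0\le p'{\restriction}\delta$ be $(N,P_\delta)$-generic. Let $\dot y$ be a $P_\delta$-name such that $q_0\Vdash\dot y\in\dot Y\setminus N[\dot G_\delta]$; it exists since $N[G_\delta]$ is countable and $q_0$ forces $\dot Y$ to be uncountable. The point $\dot y$ will serve all $n$ simultaneously.

Now we construct $q_n\in P_{\delta+n}$ such that
$$q_n\text{ is }(N,P_{\delta+n})\text{-generic},\quad q_n\le p'{\restriction}(\delta+n),\quad q_n{\restriction}\delta=q_0,\quad q_{n+1}{\restriction}(\delta+n)=q_n .\tag{6}$$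
Suppose $q_n$ is given, let $G_{\delta+n}\ni q_n$ be generic, and let $y$ be the value of $\dot y$.

**Step 3: $y$ stays outside the model.** We show $y\notin N[G_{\delta+n}]$, so that Lemma 8.1 can be applied to $y$. By elementarity of $N[G_\delta]$ there is $e\in N[G_\delta]$, a bijection from an ordinal onto $2^\omega\cap V_\delta$. We have $e\in N[G_\delta]\subseteq N[G_{\delta+n}]\prec H(\theta)^{V_{\delta+n}}$. If $y\in N[G_{\delta+n}]$, then by fact 3
$$e^{-1}(y)\in N[G_{\delta+n}]\cap\mathrm{Ord}=N\cap\mathrm{Ord},$$
so $y=e(e^{-1}(y))\in N[G_\delta]$, contrary to the choice of $\dot y$.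

**Step 4: choose $q_{n+1}$.** Since $Y$ is tame in $V_{\delta+n}$, we may apply Lemma 8.1 in $V_{\delta+n}$ to the model $N[G_{\delta+n}]$, to the condition $p'(\delta+n)$ (or to any member of $P_Y\cap N[G_{\delta+n}]$, if $p'(\delta+n)=\mathbb 1$; this set is nonempty by Example 5.3 and elementarity), to $y\in Y\setminus N[G_{\delta+n}]$ and to $d=f(n)$. We get an $(N[G_{\delta+n}],Q_{\delta+n})$-generic condition below $p'(\delta+n)$ forcing $f(n)\le\varphi_n(y)<\infty$. As $G_{\delta+n}\ni q_n$ was arbitrary, there is a $P_{\delta+n}$-name $\dot q$ such that $q_n$ forces $\dot q$ to be such a condition. Let $q_{n+1}=q_n{}^\frown\dot q$. By fact 3, $q_{n+1}$ is $(N,P_{\delta+n+1})$-generic; the rest of (6) is clear.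

**Step 5: take the union.** Let $q=\bigcup_nq_n$. Its support is contained in the union of the support of $q_0$ with $\{\delta+n:n\in\omega\}$, hence countable, so $q\in P_{\delta+\omega}$. Also $q\le p'$, and $q$ forces $f(n)\le\varphi_n(\dot y)<\infty$ for all $n$. This is (5). $\square$

## 11. From the Cantor space to the line

*Proof of Theorem A.* The forcing is $P_{\omega_2}$; it is proper, $\aleph_2$-c.c. and $\omega^\omega$-bounding by Section 9. It remains to verify (†) in $V_{\omega_2}$. Let $X\subseteq\mathbb R$ be uncountable. Let $\varepsilon:\mathbb R\setminus\mathbb Q\to2^\omega$ be a homeomorphic embedding (the irrationals are homeomorphic to $\omega^\omega$, which embeds into $2^\omega$ via $x\mapsto0^{x(0)}1\,0^{x(1)}1\cdots$). Let $X_0\subseteq X\setminus\mathbb Q$ have size $\aleph_1$, put $Y=\varepsilon[X_0]$, let $U^n_k$ be as in Proposition 10.1 for $Y$, and let $\mathbb Q=\{a_j:j\in\omega\}$. Put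
$$\tilde U^n_k=\varepsilon^{-1}[U^n_k]\cup\{a_j:j\le k\}.$$
The set $\varepsilon^{-1}[U^n_k]$ is $G_\delta$ in $\mathbb R\setminus\mathbb Q$, which is $G_\delta$ in $\mathbb R$. So $\tilde U^n_k$ is a union of two $G_\delta$ sets in $\mathbb R$, hence $G_\delta$. These sets increase in $k$ and have union $\mathbb R$. Given $f$, some $y\in Y$ avoids all $U^n_{f(n)}$; then $x=\varepsilon^{-1}(y)\in X_0\subseteq X$ is irrational and avoids all $\tilde U^n_{f(n)}$. This is (†). $\square$

By Theorem B, in $V_{\omega_2}$ every set of reals satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$, or $\mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega)$, or $\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega)$, is countable. So both parts of the problem have an affirmative answer, relative to the consistency of ZFC alone.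

## 12. Why $\mathfrak d=\aleph_1<\mathrm{non}(\mathcal M)$ cannot be avoided

*Proof of Theorem C(1).* Suppose $\mathfrak d>\aleph_1$, and let $X\subseteq\mathbb R$ have size $\aleph_1$. We show that $X$ has all three properties. This contradicts the hypothesis of (1), so $\mathfrak d=\aleph_1$.

**Step 1: $\mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega)$.** Let $\mathcal U_n=\{U^n_k:k\in\omega\}$ be countable Borel $\omega$-covers. For finite $F\subseteq X$ let $f_F(n)=\min\{k:F\subseteq U^n_k\}$. These are at most $\aleph_1<\mathfrak d$ functions, so they are not dominating: there is $g$ with $g\not\le^*f_F$ for all $F$, hence $\exists^\infty n\ f_F(n)\le g(n)$. So every finite $F$ is contained in a member of $\bigcup_n\{U^n_k:k\le g(n)\}$. No member of this family contains $X$, so it is a countable Borel $\omega$-cover.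

**Step 2: $\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega)$, hence $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.** Enumerate $\gamma$-covers injectively as $\mathcal U_n=\{U^n_k:k\in\omega\}$. For finite $F\subseteq X$ let $f_F(n)=\min\{k:\forall j\ge k\ F\subseteq U^n_j\}$; this exists, since each of the finitely many points of $F$ is in all but finitely many members. Take $g$ as before and select $U^n_{g(n)}$. If $f_F(n)\le g(n)$, then $F\subseteq U^n_{g(n)}$. So $\{U^n_{g(n)}:n\in\omega\}$ is an $\omega$-cover, in particular a cover. $\square$

*Proof of Theorem C(2).* By (1), $\mathfrak d=\aleph_1$. Suppose $\mathrm{non}(\mathcal M)=\aleph_1$. By the equality $\mathrm{cof}(\mathcal M)=\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$ (Fremlin; see Bartoszyński–Judah, *Set Theory*, Ch. 2), there is a family $(M_\alpha)_{\alpha<\omega_1}$ cofinal in the meager subsets of $\mathbb R$. Choosing $x_\alpha\notin\bigcup_{\beta<\alpha}(M_\beta\cup\{x_\beta\})$ gives, exactly as in Section 4, a Luzin set $X=\{x_\alpha:\alpha<\omega_1\}$. We show that $X$ satisfies $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$; as $X$ is uncountable,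 this contradicts the hypothesis.

Let $\mathcal U_n=\{U^n_k:k\in\omega\}$ be Borel $\gamma$-covers of $X$, enumerated injectively, and put $V^n_k=\bigcap_{j\ge k}U^n_j$. These Borel sets increase in $k$, and $X\subseteq B=\bigcap_n\bigcup_kV^n_k$ because each $x\in X$ belongs to all but finitely many $U^n_j$. Lemma 4.3 with $Z=\mathbb R$ and $L=X$ gives $k'_n$ such that every $x\in X$ lies in $V^n_{k'_n}\subseteq U^n_{k'_n}$ for infinitely many $n$. No $U^n_{k'_n}$ contains $X$. So $\{U^n_{k'_n}:n\in\omega\}\in\mathcal B$, as required.

Hence $\mathrm{non}(\mathcal M)\ge\aleph_2$, and $\mathfrak c\ge\mathrm{non}(\mathcal M)\ge\aleph_2$. $\square$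

In the model of Section 9 we found $\mathfrak c\le\aleph_2$. Together with Theorem C(2) this gives $\mathfrak c=\aleph_2$ there, the least value possible.
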